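\title{Two-directional singular blow-ups of functions of bounded deformation}

\begin{abstract}
Let $u$ be a function of locally bounded deformation on $\mathbb{R}^d$. At almost every point with respect to the singular part $|E^su|$ of its symmetrized derivative, the polar of $E^su$ has the form $a\odot b$, and some tangent measure of $|E^su|$ depends on only one of the variables $a\cdot x$ and $b\cdot x$. A conjecture posed by De Philippis and Rindler asserts that every tangent measure has this property. We show that the conjecture is false in every dimension $d\ge2$, for a H\"older continuous $u$ and at every point of $\mathbb{R}^d$. We then determine what is true: the conjecture holds where $a$ and $b$ are parallel and for functions of bounded variation, while in general every tangent measure is the sum of a positive measure depending on $a\cdot x$ and a positive measure depending on $b\cdot x$. This description is sharp, since for a suitable $u$ all such sums are tangent measures at almost every point.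
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Singular blow-ups}
A function $u\in \mathrm{L}^1_{\mathrm{loc}}(\mathbb{R}^d;\mathbb{R}^d)$ has \emph{locally bounded deformation}, written $u\in\mathrm{BD}_{\mathrm{loc}}(\mathbb{R}^d)$, if its distributional symmetrized derivative
\[
Eu=\tfrac12\,(Du+Du^T),\qquad (Du)_{ij}=\partial_ju_i,
\]
is a Radon measure with values in the symmetric $d\times d$ matrices. Only the symmetric part of $Du$ is asked to be a measure; if all of $Du$ is a Radon measure, then $u\in\mathrm{BV}_{\mathrm{loc}}$. Let $Eu=E^au+E^su$ be the decomposition into a part absolutely continuous and a part singular with respect to Lebesgue measure $\mathcal{L}^d$, and let $|E^su|$ be the total variation measure of $E^su$ for the Frobenius norm $|\cdot|$ on matrices. The density $\mathrm{d}E^su/\mathrm{d}|E^su|$ is the \emph{polar} of $E^su$; it has norm one $|E^su|$-almost everywhere. The measure $|E^su|$ says where the deformation concentrates, and the polar says in which direction.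

The local shape of $|E^su|$ is described by tangent measures in the sense of Preiss. Put $T^{x_0,r}(y)=(y-x_0)/r$. For a positive Radon measure $\mu$ on $\mathbb{R}^d$, the set $\operatorname{Tan}(\mu,x_0)$ consists of all nonzero Radon measures $\sigma$ for which there are radii $r_k\downarrow0$ and constants $c_k>0$ with
\[
c_k\,(T^{x_0,r_k})_\#\mu\overset{*}{\rightharpoonup}\sigma .
\]
Here $\#$ denotes the push-forward, and $\overset{*}{\rightharpoonup}$ means convergence of the integrals of every $\varphi\in C_c(\mathbb{R}^d)$. A tangent measure is a picture of $\mu$ near $x_0$, up to a constant factor, along one sequence of scales; other scales may show other pictures.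

For $a,b\in\mathbb{R}^d$ write $a\odot b=\frac12(a\otimes b+b\otimes a)$, where $(a\otimes b)_{ij}=a_ib_j$. The simplest functions with a singular deformation depend on one variable. For $0\ne\xi\in\mathbb{R}^d$ and a Radon measure $\nu$ on $\mathbb{R}$, let $\xi^*\nu$ be the Radon measure on $\mathbb{R}^d$ given by
\begin{equation}\label{eq:pull1}
\int\varphi\,d(\xi^*\nu)=\int_{\mathbb{R}}\Big(\frac1{|\xi|}\int_{\{\xi\cdot x=s\}}\varphi\,d\mathcal{H}^{d-1}\Big)\,d\nu(s),\qquad \varphi\in C_c(\mathbb{R}^d).
\end{equation}
It spreads $\nu$ uniformly over the hyperplanes orthogonal to $\xi$; if $\nu=f\,\mathcal{L}^1$, then $\xi^*\nu=f(\xi\cdot x)\,\mathcal{L}^d$. For $G\in\mathrm{BV}_{\mathrm{loc}}(\mathbb{R})$ and $\eta\in\mathbb{R}^d$ one has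
\begin{equation}\label{eq:Eprofile}
E\big[\eta\,G(\xi\cdot x)\big]=(\eta\odot\xi)\;\xi^*DG
\end{equation}
(see Section~\ref{sec:pull}). When $G=\mathbf{1}_{(0,\infty)}$, this is a jump of size $\eta$ across the hyperplane $\xi^\perp$, and $\xi^*DG$ is $|\xi|^{-1}$ times the area measure on that hyperplane.

Let $a\odot b\neq0$. We call a positive Radon measure $\sigma$ on $\mathbb{R}^d$ \emph{good for $(a,b)$} if there are $\xi,\eta$ with $\{\xi,\eta\}=\{a,b\}$, a function $G\in\mathrm{BV}_{\mathrm{loc}}(\mathbb{R})$ and an affine map $A\colon\mathbb{R}^d\to\mathbb{R}^d$ such that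
\begin{equation}\label{eq:good}
w(x)=\eta\,G(x\cdot\xi)+A(x)\quad\text{satisfies}\quad Ew=(a\odot b)\,\sigma .
\end{equation}
Such a $w$ belongs to $\mathrm{BD}_{\mathrm{loc}}(\mathbb{R}^d)$. The following known theorem, which we quote without proof, says that every $u\in \mathrm{BD}_{\mathrm{loc}}$ looks like the model \eqref{eq:Eprofile} along suitable scales.

\begin{theorem}[Very good singular blow-ups]\label{thm:known}
Let $u\in\mathrm{BD}_{\mathrm{loc}}(\mathbb{R}^d)$. At $|E^su|$-almost every $x_0$ the polar has the form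
\[
\frac{\mathrm{d}E^su}{\mathrm{d}|E^su|}(x_0)=a\odot b,\qquad a,b\in\mathbb{R}^d,
\]
and there exists $\sigma\in\operatorname{Tan}(|E^su|,x_0)$ that is good for $(a,b)$.
\end{theorem}

The question is whether the scales have to be chosen. It was posed in \cite{DPR} in the following form.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $u\in\mathrm{BD}_{\mathrm{loc}}(\mathbb{R}^d)$. At $|E^su|$-almost every $x_0$, with polar $a\odot b$, every $\sigma\in\operatorname{Tan}(|E^su|,x_0)$ is good for $(a,b)$.}
\medskip

A matrix can be written as $a\odot b$ in many ways, but Lemma~\ref{lem:good} shows that goodness depends only on the matrix: $\sigma$ is good exactly when it is invariant under all translations orthogonal to $a$ or under all translations orthogonal to $b$.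

\subsection{Results}
Since $a\odot b=b\odot a$, both $b\,G(a\cdot x)$ and $a\,G(b\cdot x)$ deform in the direction $a\odot b$, and so do their sums. For linearly independent $a,b$ this suggests the class
\[
\mathcal{T}_{a,b}=\big\{a^*\alpha+b^*\beta:\ \alpha,\beta\ \text{positive Radon measures on }\mathbb{R}\big\}\setminus\{0\}.
\]
The conjecture says that the two directions do not mix in a blow-up at a typical singular point. They can.

\begin{theorem}[The conjecture fails]\label{thm:A}
Let $d\ge2$ and let $a,b\in\mathbb{R}^d$ be linearly independent with $|a\odot b|=1$. There is $u\in\mathrm{BD}_{\mathrm{loc}}(\mathbb{R}^d)\cap\bigcap_{\gamma<1}C^{0,\gamma}_{\mathrm{loc}}$ with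
\begin{equation}\label{eq:structure}
Eu=(a\odot b)\,\mu+g\,\mathcal{L}^d,
\end{equation}
where $g$ is bounded and continuous and $\mu$ is a positive singular measure with $\operatorname{spt}\mu=\mathbb{R}^d$ (so that $|E^su|=\mu$ and the polar is identically $a\odot b$), such that for \emph{every} $x_0\in\mathbb{R}^d$ there is $\tau\in\mathbb{R}^2$ with
\[
\sigma=\Big(1+\tfrac14\cos2\pi(a\cdot y+\tau_1)+\tfrac14\cos2\pi(b\cdot y+\tau_2)\Big)\mathcal{L}^d\in\operatorname{Tan}(|E^su|,x_0).
\]
This $\sigma$ is not good for $(a,b)$, nor for any other factorization of the polar.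
\end{theorem}

As $\mu\neq0$, the conjecture is false for every $d\ge2$. There is no conflict with Theorem~\ref{thm:known}, which provides one good tangent measure among possibly many.

\begin{theorem}[What is true]\label{thm:B}
Let $d\ge1$ and $u\in\mathrm{BD}_{\mathrm{loc}}(\mathbb{R}^d)$. For $|E^su|$-almost every $x_0$, with polar $a\odot b$ at $x_0$, and for every $\sigma\in\operatorname{Tan}(|E^su|,x_0)$ the following hold.
\begin{enumerate}
\item[(i)] If $a$ and $b$ are parallel, then $\sigma=a^*\nu$ for a positive Radon measure $\nu$ on $\mathbb{R}$, and $w(x)=b\,G(a\cdot x)$ with $DG=\nu$ satisfies $Ew=(a\odot b)\sigma$. Thus $\sigma$ is good for $(a,b)$.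
\item[(ii)] If $a$ and $b$ are not parallel, then $\sigma\in\mathcal{T}_{a,b}$, and $(a\odot b)\sigma=Ew$ with $w(x)=a\,G_1(b\cdot x)+b\,G_2(a\cdot x)$, where $G_1,G_2\in\mathrm{BV}_{\mathrm{loc}}(\mathbb{R})$ are nondecreasing.
\item[(iii)] If $u\in\mathrm{BV}_{\mathrm{loc}}$, then $\sigma$ is good for $(a,b)$.
\end{enumerate}
\end{theorem}

For $d=1$ any two vectors are parallel, so the conjecture is true there by (i). Part (i) also shows that Theorem~\ref{thm:A} needs linear independence, and part (iii) shows that it needs a function outside $\mathrm{BV}$.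

\begin{corollary}\label{cor:notBV}
The function $u$ of Theorem~\ref{thm:A} is not in $\mathrm{BV}(\Omega)$ for any nonempty bounded open set $\Omega\subset\mathbb{R}^d$.
\end{corollary}

\begin{theorem}[Sharpness of Theorem~\ref{thm:B}(ii)]\label{thm:C}
Let $d\ge2$ and let $a,b$ be as in Theorem~\ref{thm:A}. There is $u\in\mathrm{BD}_{\mathrm{loc}}(\mathbb{R}^d)$, with the regularity and the structure \eqref{eq:structure} stated in Theorem~\ref{thm:A}, such that the polar is identically $a\odot b$ and
\[
\operatorname{Tan}(|E^su|,x_0)=\mathcal{T}_{a,b}\qquad\text{for }|E^su|\text{-almost every }x_0 .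
\]
\end{theorem}

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:plane} shows why the conjecture is plausible and carries out the first two steps of the counterexample in the plane. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}; of Theorem~\ref{thm:known} it uses only the form of the polar. Theorems~\ref{thm:A} and~\ref{thm:C} come from one construction, in Sections~\ref{sec:A} and~\ref{sec:C}.

\section{Blow-ups and measures depending on few variables}\label{sec:tools}

All measures are Radon measures, ``positive'' means nonnegative, $B_R$ is the open ball of radius $R$ about the origin, and $\mu(\varphi)=\int\varphi\,d\mu$. Expanding the square gives $|a\odot b|^2=\frac12\big(|a|^2|b|^2+(a\cdot b)^2\big)$, hence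
\begin{equation}\label{eq:odot}
\tfrac1{\sqrt2}|a||b|\le|a\odot b|\le|a||b| .
\end{equation}
We use three standard facts about distributions: a distribution that is nonnegative on nonnegative test functions is a positive measure; every distribution on $\mathbb{R}$ has a primitive; and every positive measure $\nu$ on $\mathbb{R}$ is $DG$ for a nondecreasing function $G$.

\subsection{Convergence and blow-up}
Call a family $\mathcal{F}\subset C_c(\mathbb{R}^m)$ \emph{determining} if for every integer $R\ge1$ it contains a function $\chi_R\ge0$ equal to $1$ on $B_R$, and $\mathcal{F}\cap C_c(B_R)$ is uniformly dense in $C_c(B_R)$. The family $C^1_c(\mathbb{R}^m)$ is determining, and there are countable determining families.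

\begin{lemma}\label{lem:conv}
Let $\mathcal{F}$ be determining and let $\mu_j$ be positive measures such that $\mu_j(\varphi)$ converges for every $\varphi\in\mathcal{F}$. Then $\mu_j\overset{*}{\rightharpoonup}\mu$ for a positive measure $\mu$.
\end{lemma}

\begin{proof}
The masses $\mu_j(B_R)\le\mu_j(\chi_R)$ are bounded in $j$. By density, $\mu_j(\varphi)$ is then a Cauchy sequence for each $\varphi\in C_c(B_R)$, and the limit is a positive linear functional on $C_c(\mathbb{R}^m)$.
\end{proof}

The next lemma says that at a typical point of $\mu$ a blow-up freezes densities and does not see anything singular to $\mu$.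

\begin{lemma}\label{lem:blow}
Let $\mu$ be a positive measure and $\nu$ a vector-valued measure on $\mathbb{R}^d$, and let $\nu=f\mu+\nu^\perp$ with $\nu^\perp$ singular to $\mu$. For $\mu$-almost every $x_0$ the following holds: if $r_k\downarrow0$, $c_k>0$ and $c_k(T^{x_0,r_k})_\#\mu\overset{*}{\rightharpoonup}\sigma$, then $c_k(T^{x_0,r_k})_\#\nu\overset{*}{\rightharpoonup}f(x_0)\,\sigma$.
\end{lemma}

\begin{proof}
By the Besicovitch differentiation theorem, for $\mu$-almost every $x_0$ all balls about $x_0$ have positive measure and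
\[
\varepsilon(r)=\frac{1}{\mu(B_r(x_0))}\Big(\int_{B_r(x_0)}|f-f(x_0)|\,d\mu+|\nu^\perp|(B_r(x_0))\Big)\to0\qquad(r\downarrow0).
\]
For $\varphi\in C_c(B_R)$, the integral of $\varphi$ against $c_k(T^{x_0,r_k})_\#(\nu-f(x_0)\mu)$ is at most $\|\varphi\|_\infty\,\varepsilon(Rr_k)\,c_k\mu(B_{Rr_k}(x_0))$ in norm. The last factor is the mass of $B_R$ under $c_k(T^{x_0,r_k})_\#\mu$, which is bounded in $k$ because these positive measures converge.
\end{proof}

\subsection{Pull-backs}\label{sec:pull}
Formula \eqref{eq:pull1} pulls a measure back under $x\mapsto\xi\cdot x$. We need the same operation for the map $x\mapsto(a\cdot x,b\cdot x)$. Let $L\colon\mathbb{R}^d\to\mathbb{R}^m$ be linear and onto, and $J_L=\sqrt{\det LL^T}$. For $\varphi\in C_c(\mathbb{R}^d)$ and a measure $\lambda$ on $\mathbb{R}^m$ put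
\[
L_*\varphi(z)=\frac1{J_L}\int_{L^{-1}(z)}\varphi\,d\mathcal{H}^{d-m},\qquad (L^*\lambda)(\varphi)=\lambda(L_*\varphi).
\]
Write $x=Sz+y$ with $z=Lx$, $y\in\ker L$ and $S=L^T(LL^T)^{-1}$. The range of $S$ is orthogonal to $\ker L$ and $S^TS=(LL^T)^{-1}$, so $dx=J_L^{-1}\,dz\,dy$, and in these coordinates $L^*\lambda=J_L^{-1}\lambda\otimes\mathcal{H}^{d-m}$. The map $L_*$ sends $C_c$ to $C_c$ and $C_c^\infty$ onto $C_c^\infty$, so $L^*$ is also defined, and injective, on distributions. We record its properties.
\begin{enumerate}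
\item[(P1)] $L^*(f\mathcal{L}^m)=f(Lx)\,\mathcal{L}^d$, and if $\lambda\ge0$ and $\lambda(N)=0$, then $(L^*\lambda)(L^{-1}N)=0$.
\item[(P2)] If $\lambda_j\overset{*}{\rightharpoonup}\lambda$, then $L^*\lambda_j\overset{*}{\rightharpoonup}L^*\lambda$.
\item[(P3)] $(T^{x_0,r})_\#L^*\lambda=r^{d-m}\,L^*\big[(T^{Lx_0,r})_\#\lambda\big]$.
\item[(P4)] $\partial_v(L^*\lambda)=L^*(\partial_{Lv}\lambda)$ for $v\in\mathbb{R}^d$.
\item[(P5)] A positive measure $\sigma$ on $\mathbb{R}^d$ satisfies $\partial_y\sigma=0$ for all $y\in\ker L$ if and only if $\sigma=L^*\lambda$ for a positive measure $\lambda$ on $\mathbb{R}^m$.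
\end{enumerate}
Property (P1) follows from the product form and (P2) from the definition. For $\lambda=f\mathcal{L}^m$ both sides of (P3) equal $r^df(Lx_0+rLy)\,dy$; the general case follows by mollifying $\lambda$ and using (P2). For (P4), differentiate $L_*[\varphi(\cdot+tv)]=(L_*\varphi)(\cdot+tLv)$ at $t=0$. Applied to $\lambda=G\mathcal{L}^1$, (P4) gives $D[G(\xi\cdot x)]=\xi\;\xi^*DG$ and hence \eqref{eq:Eprofile}. In (P5), sufficiency is (P4), and necessity is the following fact in the coordinates $(z,y)$.
\begin{enumerate}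
\item[(D)] If a distribution $U$ on $\mathbb{R}^m\times\mathbb{R}^n$ has $\partial_{y_j}U=0$ for $j=1,\dots,n$, then $U=U_0\otimes\mathcal{L}^n$, where $U_0(\psi)=U(\psi\otimes\rho)$ for any $\rho\in C_c^\infty(\mathbb{R}^n)$ with $\int\rho=1$.
\end{enumerate}
Indeed, the mollifications of $U$ are smooth functions $f_\varepsilon(z)$ independent of $y$; testing with $\psi\otimes\rho$ shows $f_\varepsilon\to U_0$. Choosing $\rho\ge0$ shows that $U_0$ is positive when $U$ is.

When $a,b$ are linearly independent we always take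
\[
Lx=(a\cdot x,\,b\cdot x)=(s,t),\qquad V=\ker L=\{a,b\}^\perp,
\]
and we let $\hat a,\hat b\in\operatorname{span}\{a,b\}$ be the dual basis, defined by $L\hat a=(1,0)$ and $L\hat b=(0,1)$. Then
\begin{equation}\label{eq:tensor}
L^*(\alpha\otimes\mathcal{L}^1)=a^*\alpha,\qquad L^*(\mathcal{L}^1\otimes\beta)=b^*\beta,
\end{equation}
by (P1) for measures with a density and by (P2) in general.

\subsection{Good measures are the one-directional ones}

\begin{lemma}\label{lem:good}
Let $a\odot b\ne0$ and let $\sigma$ be a positive measure on $\mathbb{R}^d$.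
\begin{enumerate}
\item[(i)] If $\tilde a\odot\tilde b=c\,a\odot b$ with $c\neq0$, then $\{\mathbb{R}\tilde a,\mathbb{R}\tilde b\}=\{\mathbb{R}a,\mathbb{R}b\}$.
\item[(ii)] The measure $\sigma$ is good for $(a,b)$ if and only if $\partial_z\sigma=0$ for all $z\perp a$ or $\partial_z\sigma=0$ for all $z\perp b$.
\item[(iii)] If $a,b$ are linearly independent, then $a^*\alpha+b^*\beta\in\mathcal{T}_{a,b}$ is good for $(a,b)$ if and only if $\alpha$ or $\beta$ is a constant multiple of $\mathcal{L}^1$.
\end{enumerate}
By (i), (ii) and (P5), goodness and the class $\mathcal{T}_{a,b}$ do not change when $(a,b)$ is replaced by a pair $(\tilde a,\tilde b)$ as in (i).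
\end{lemma}

\begin{proof}
(i) The quadratic forms satisfy $(\tilde a\cdot x)(\tilde b\cdot x)=c\,(a\cdot x)(b\cdot x)$, and all four vectors are nonzero. Comparing zero sets, $\tilde a^\perp\cup\tilde b^\perp=a^\perp\cup b^\perp$. A vector space is not the union of two proper subspaces, so a hyperplane contained in the union of two hyperplanes is one of them.

(ii) Let $w$ be as in \eqref{eq:good} and $z\perp\xi$. Then $\partial_zw=\partial_zA$ is constant, so $(a\odot b)\,\partial_z\sigma=\partial_zEw=E(\partial_zw)=0$ and $\partial_z\sigma=0$. Conversely, if $\partial_z\sigma=0$ for all $z\perp a$, then $\sigma=a^*\nu$ by (P5), and $w=b\,G(a\cdot x)$ with $DG=\nu$ satisfies \eqref{eq:good} by \eqref{eq:Eprofile}. If $\partial_z\sigma=0$ for all $z\perp b$, exchange $a$ and $b$.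

(iii) Let $\sigma=a^*\alpha+b^*\beta$. By (P4), $\partial_z\sigma=0$ for $z\in V$, while $\partial_{\hat b}\sigma=b^*(D\beta)$ and $\partial_{\hat a}\sigma=a^*(D\alpha)$. Since $a^\perp=\mathbb{R}\hat b\oplus V$ and $b^\perp=\mathbb{R}\hat a\oplus V$, the condition in (ii) reads $D\beta=0$ or $D\alpha=0$.
\end{proof}

\section{Two directions in the simplest cases}\label{sec:plane}

\subsection{Why one expects the conjecture}
Take $d=2$, $a=e_1$, $b=e_2$; the missing normalization $|e_1\odot e_2|=1/\sqrt2$ only multiplies measures by a constant. For smooth $w$ and $f$, the equation $Ew=f\,e_1\odot e_2$ reads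
\[
\partial_1w_1=0,\qquad \partial_2w_2=0,\qquad \partial_2w_1+\partial_1w_2=f .
\]
Hence $w=(G_1(x_2),G_2(x_1))$ and $f(x)=G_1'(x_2)+G_2'(x_1)$, so that $\partial_1\partial_2f=0$. The equation alone thus admits both directions at once, and if the conjecture were true, the reason would have to be the singularity of $|E^su|$. For exact sums of two profiles singularity does separate the directions.

\begin{example}\label{ex:sum}
Let $a,b\in\mathbb{R}^d$ be linearly independent and let $\mu=a^*\alpha+b^*\beta$ with $\alpha,\beta$ positive and singular. By \eqref{eq:Eprofile}, up to the factor $|a\odot b|$ this is the form of $|E^su|$ for $u=a\,G_1(b\cdot x)+b\,G_2(a\cdot x)$ with nondecreasing $G_1,G_2$. Then at $\mu$-almost every $x_0$ every $\sigma\in\operatorname{Tan}(\mu,x_0)$ is good for $(a,b)$. Indeed, let $N\subset\mathbb{R}$ be a Lebesgue null Borel set carrying $\alpha$ and let $\Sigma=\{x:a\cdot x\in N\}$. By \eqref{eq:tensor} and (P1), $a^*\alpha$ is carried by $\Sigma$, and $(b^*\beta)(\Sigma)=0$ because $(\mathcal{L}^1\otimes\beta)(N\times\mathbb{R})=0$.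 So $a^*\alpha=\mathbf{1}_\Sigma\mu$ and $b^*\beta=(1-\mathbf{1}_\Sigma)\mu$. By Lemma~\ref{lem:blow}, at $\mu$-almost every point of $\Sigma$ each tangent measure of $\mu$ is a limit of blow-ups of $a^*\alpha$, and these are annihilated by $\partial_z$ for $z\perp a$. Outside $\Sigma$ the same holds with $b^*\beta$ and $z\perp b$. Lemma~\ref{lem:good}(ii) applies.
\end{example}

The argument uses that $\alpha$ is singular. If one tries to apply it to a tangent measure $\sigma=a^*\alpha+b^*\beta$ of a general $|E^su|$, one needs $\sigma$ to inherit the singularity of $|E^su|$, and nothing forces this. Singularity is produced by infinitely many scales together, whereas a tangent measure sees one scale at a time.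

\subsection{Two steps of the counterexample}\label{sec:twosteps}
Keep $a=e_1$, $b=e_2$, and let
\[
h(s,t)=1+\tfrac14\cos2\pi s+\tfrac14\cos2\pi t\ \ge\ \tfrac12 .
\]
We want a measure that looks like a translate of $h$ at each of the scales $1/n_0\gg1/n_1\gg\cdots$. Start from $u_0=(x_2,0)$, with $Eu_0=e_1\odot e_2$. The first step is exact:
\[
u_1=u_0+\frac1{8\pi n_0}\big(\sin2\pi n_0x_2,\ \sin2\pi n_0x_1\big),\qquad Eu_1=F_1\,e_1\odot e_2,\qquad F_1(x)=h(n_0x).
\]
For the second step the natural density is the product $F_2(x)=h(n_0x)h(n_1x)$. At scale $1/n_1$ the first factor is almost constant, and $F_2(x_0+y/n_1)\approx F_1(x_0)\,h(y+n_1x_0)$. At scale $1/n_0$ the second factor oscillates rapidly and averages to its mean $1$, so $F_2$ still looks like $F_1$. But the product is not a sum of two profiles: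
\[
\partial_1\partial_2F_2=\tfrac{\pi^2}{4}n_0n_1\big(\sin2\pi n_0x_1\,\sin2\pi n_1x_2+\sin2\pi n_1x_1\,\sin2\pi n_0x_2\big)
\]
is positive for small $x_1,x_2>0$, so no $w$ has $Ew=F_2\,e_1\odot e_2$. The way out is to solve the equation as if $F_1$ were constant and to accept an error. With
\[
v_1=\frac{F_1}{8\pi n_1}\,\big(\sin2\pi n_1x_2,\ \sin2\pi n_1x_1\big)
\]
the product rule gives $E(u_1+v_1)=F_2\,e_1\odot e_2+g_1$, where
\[
g_1=\frac1{8\pi n_1}\big(\sin2\pi n_1x_2,\ \sin2\pi n_1x_1\big)\odot\nabla F_1,\qquad |g_1|\le\frac{1}{8\pi n_1}\cdot\sqrt2\cdot\frac{\sqrt2\,\pi n_0}{2}=\frac{n_0}{8n_1}.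
\]
If the frequencies grow fast, the errors of all steps add up to a bounded function. The products converge to a measure $\mu$ that looks like a translate of $h$ at infinitely many scales about every point. Such a measure is singular, because at almost every point of positive Lebesgue density a measure looks constant at all small scales. So the errors end up in $E^au$, where the conjecture does not see them, and $|E^su|$ is a multiple of $\mu$.

\section{What the compatibility conditions allow}\label{sec:B}

A blow-up of $Eu$ is a limit of symmetrized derivatives, so it keeps every linear differential identity that symmetrized derivatives satisfy. For a distribution $e$ with values in symmetric matrices and constant vectors $X,Y$ write $e(X,Y)=\sum_{i,j}e_{ij}X_iY_j$. The Saint-Venant relations are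
\begin{equation}\label{eq:SV}
\partial_Z\partial_We(X,Y)+\partial_X\partial_Ye(Z,W)-\partial_X\partial_We(Z,Y)-\partial_Z\partial_Ye(X,W)=0
\end{equation}
for all $X,Y,Z,W\in\mathbb{R}^d$. They hold for $e=Ew$: insert $e(X,Y)=\frac12\big(\partial_X(w\cdot Y)+\partial_Y(w\cdot X)\big)$; then each of $w\cdot X$, $w\cdot Y$, $w\cdot Z$, $w\cdot W$ appears twice, differentiated in the three other directions, once with each sign.

The relations are of second order, while invariance under translations is a first-order condition. Positivity closes the gap.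

\begin{lemma}\label{lem:affine}
If $\sigma$ is a positive measure on $\mathbb{R}^d$ and $\partial_z^2\sigma=0$, then $\partial_z\sigma=0$.
\end{lemma}

\begin{proof}
Let $0\le\varphi\in C_c^\infty(\mathbb{R}^d)$. The function $t\mapsto\sigma(\varphi(\cdot-tz))$ is smooth with second derivative $(\partial_z^2\sigma)(\varphi(\cdot-tz))=0$. It is affine and nonnegative on $\mathbb{R}$, hence constant, and its derivative at $t=0$ is $-\sigma(\partial_z\varphi)=(\partial_z\sigma)(\varphi)$. A general $\varphi\in C_c^\infty$ is the difference of the nonnegative functions $\varphi+\|\varphi\|_\infty\chi$ and $\|\varphi\|_\infty\chi$, where $0\le\chi\in C_c^\infty$ equals $1$ on the support of $\varphi$.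
\end{proof}

\begin{proposition}\label{prop:rigid}
Let $a\odot b\ne0$ and let $\sigma$ be a positive measure on $\mathbb{R}^d$ such that $e=(a\odot b)\sigma$ satisfies \eqref{eq:SV}. If $a,b$ are parallel, then $\sigma=a^*\nu$ with $\nu\ge0$. If they are not, then $\sigma=a^*\alpha+b^*\beta$ with $\alpha,\beta\ge0$.
\end{proposition}

\begin{proof}
Here $e(X,Y)=\frac12\big[(a\cdot X)(b\cdot Y)+(a\cdot Y)(b\cdot X)\big]\sigma$.

\emph{Parallel vectors.} Write $a\odot b=c\,a\otimes a$ with $c\ne0$, and take $X=Y=a/|a|^2$ and $Z=W\perp a$ in \eqref{eq:SV}. Then $e(X,Y)=c\sigma$, and the other three terms vanish because $e(Z,\cdot)=0$. So $\partial_Z^2\sigma=0$ for all $Z\perp a$, and Lemma~\ref{lem:affine} and (P5) give $\sigma=a^*\nu$.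

\emph{Independent vectors.} Now $e(\hat a,\hat b)=\frac12\sigma$, $e(\hat a,\hat a)=e(\hat b,\hat b)=0$, and $e(z,\cdot)=0$ for $z\in V$. The choice $X=\hat a$, $Y=\hat b$, $Z=W=z\in V$ leaves only the first term of \eqref{eq:SV} and gives $\partial_z^2\sigma=0$. By Lemma~\ref{lem:affine} and (P5), $\sigma=L^*\lambda$ with a positive measure $\lambda$ on $\mathbb{R}^2$. The choice $X=Y=\hat a$, $Z=W=\hat b$ leaves the last two terms, each equal to $-\frac12\partial_{\hat a}\partial_{\hat b}\sigma$. By (P4) and the injectivity of $L^*$,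
\[
\partial_s\partial_t\lambda=0,
\]
which is the planar equation of Section~\ref{sec:plane}. Fact (D), applied to $\partial_t\lambda$, gives $\partial_t\lambda=\mathcal{L}^1\otimes D\beta_0$ for a distribution $\beta_0$ on $\mathbb{R}$; applied to $\lambda-\mathcal{L}^1\otimes\beta_0$, it gives
\[
\lambda=\alpha_0\otimes\mathcal{L}^1+\mathcal{L}^1\otimes\beta_0 .
\]
Only the sum is known to be positive, and a constant can be moved from one term to the other. We show that one such move makes both terms positive. Let $\mathcal{P}$ be the set of $\rho\in C_c^\infty(\mathbb{R})$ with $\rho\ge0$ and $\int\rho=1$. For $\varphi,\rho\in\mathcal{P}$,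
\[
\alpha_0(\varphi)+\beta_0(\rho)=\lambda(\varphi\otimes\rho)\ge0 .
\]
Hence $c_0=\inf_{\rho\in\mathcal{P}}\beta_0(\rho)$ is finite and $\alpha_0(\varphi)+c_0\ge0$ for all $\varphi\in\mathcal{P}$. The distributions $\alpha=\alpha_0+c_0\mathcal{L}^1$ and $\beta=\beta_0-c_0\mathcal{L}^1$ are nonnegative on $\mathcal{P}$, so they are positive measures, and $\lambda=\alpha\otimes\mathcal{L}^1+\mathcal{L}^1\otimes\beta$. Now \eqref{eq:tensor} gives $\sigma=a^*\alpha+b^*\beta$.
\end{proof}

\begin{remark}
Positivity on the whole space cannot be dropped. In the plane, $w=(x_1x_2,-x_1^2/2)$ has $Ew=x_2\,e_1\otimes e_1$, and the density $x_2$, which is positive on a half-plane, is not invariant under translations orthogonal to $e_1$.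
\end{remark}

\begin{remark}
One cannot have $g=0$ in Theorem~\ref{thm:A}. Otherwise $\mu=a^*\alpha+b^*\beta$ by Proposition~\ref{prop:rigid}; since $\mu$ is singular and both terms are positive, $\alpha$ and $\beta$ would be singular by (P1), and Example~\ref{ex:sum} would make all tangent measures good at $\mu$-almost every point.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mu=|E^su|$ and let $\Theta$ be the polar, so that $Eu=\Theta\mu+E^au$ with $E^au$ singular to $\mu$. Take $x_0$ such that $\Theta(x_0)=a\odot b$ (Theorem~\ref{thm:known}), $|\Theta(x_0)|=1$, and Lemma~\ref{lem:blow} holds for $\nu=Eu$. Let $\sigma=\lim c_k(T^{x_0,r_k})_\#\mu$ be a tangent measure. Then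
\[
c_k(T^{x_0,r_k})_\#Eu\overset{*}{\rightharpoonup}(a\odot b)\,\sigma .
\]
The left-hand side is $Ew_k$ for $w_k(y)=c_kr_k^{d-1}u(x_0+r_ky)$, so it satisfies \eqref{eq:SV}, and these relations pass to distributional limits. Proposition~\ref{prop:rigid} gives the form of $\sigma$ in (i) and (ii). The formulas for $w$ follow from \eqref{eq:Eprofile}, in case (ii) with nondecreasing $G_1,G_2$ such that $DG_1=\beta$ and $DG_2=\alpha$.

For (iii) let $u\in\mathrm{BV}_{\mathrm{loc}}$, with $Du=D^au+D^su$. The full derivative distinguishes the two factors of the polar, and this excludes mixing. Alberti's rank-one theorem \cite{Alb} states that the polar of $D^su$ has the form $m\otimes n$ with $|m|=|n|=1$ at $|D^su|$-almost every point. The symmetric parts of $D^au$ and $D^su$ are absolutely continuous and singular, respectively, so $E^su=(m\odot n)|D^su|$ and $\mu=|m\odot n|\,|D^su|$. By \eqref{eq:odot}, $|m\odot n|\ge1/\sqrt2$. Therefore $D^su=\Xi\mu$ and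
\[
\Xi=\frac{m\otimes n}{|m\odot n|},\qquad \Theta=\frac{m\odot n}{|m\odot n|}\qquad\mu\text{-almost everywhere}.
\]
Take $x_0$ such that these formulas hold and Lemma~\ref{lem:blow} also holds for $\nu=Du=\Xi\mu+D^au$; write $m,n$ for the values at $x_0$. Then $Dw_k=c_k(T^{x_0,r_k})_\#Du\overset{*}{\rightharpoonup}\Xi(x_0)\sigma$. The identities $\partial_l(Dw_k)_{ij}=\partial_j(Dw_k)_{il}$ pass to the limit, and for an index $i$ with $m_i\neq0$ they give $n_j\partial_l\sigma=n_l\partial_j\sigma$. Multiplying by $n_jz_l$ and summing over $j,l$ yields $\partial_z\sigma=(n\cdot z)\,\partial_n\sigma$, which vanishes for $z\perp n$. By Lemma~\ref{lem:good}, $\sigma$ is good for $(m,n)$ and hence for $(a,b)$, since $a\odot b$ is a nonzero multiple of $m\odot n$.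
\end{proof}

\section{Lacunary products and the counterexample}\label{sec:A}

We now carry out the plan of Section~\ref{sec:twosteps}, with a profile that may change from step to step, as Theorem~\ref{thm:C} requires. The measure is built in the plane of the variables $(s,t)$ and pulled back by $L$; the function $u$ comes afterwards.

\subsection{The planar measure}
For $k\ge0$ let $p_k,q_k$ be smooth $1$-periodic functions on $\mathbb{R}$ with mean zero such that
\[
h_k(s,t)=1+q_k(s)+p_k(t)>0 .
\]
Let $P_k,Q_k$ be the $1$-periodic primitives of $p_k,q_k$ with mean zero, and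
\[
C_k=1+\|p_k\|_\infty+\|q_k\|_\infty+\|P_k\|_\infty+\|Q_k\|_\infty ,
\]
so that $\|h_k\|_\infty\le C_k$ and $\|h_k-1\|_\infty\le C_k$. For positive integers $n_k$ to be chosen, define on $\mathbb{R}^2$
\[
F_0=1,\qquad F_{k+1}(z)=F_k(z)\,h_k(n_kz).
\]
Each $F_k$ is smooth, positive and $\mathbb{Z}^2$-periodic. The numbers
\[
M_k=1+\max F_k+\max|\nabla F_k|,\qquad m_k=\min_{j\le k}\min F_j\in(0,1]
\]
depend only on $n_0,\dots,n_{k-1}$. With $n_{-1}=1$ we can therefore choose $n_k$ inductively so that
\begin{align}
C_kM_k\,\frac{n_{k-1}}{n_k}&\le2^{-k}m_k,\label{eq:n1}\\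
n_k&\ge(2^kC_kM_k)^{k+1}.\label{eq:n2}
\end{align}
In particular $n_k\ge2^kn_{k-1}$. The factor $m_k$ is there because a blow-up at $z_0$ and scale $1/n_k$ is normalized by $F_k(z_0)$, which may be small, so all errors must be small relative to it. Condition \eqref{eq:n2} serves only the H\"older continuity of $u$.

All estimates on the product rest on one fact: against a slowly varying function, a rapidly oscillating factor can be replaced by its mean.

\begin{lemma}[Averaging]\label{lem:avg}
Let $\theta$ be continuous and $\mathbb{Z}^2$-periodic with mean $\bar\theta$, let $\Phi\in C^1(\mathbb{R}^2)$, let $n\ge1$ be an integer, and let $U$ be a finite union of squares of the grid $n^{-1}\mathbb{Z}^2$. Then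
\[
\Big|\int_U\Phi(z)\,\theta(nz)\,dz-\bar\theta\int_U\Phi\,dz\Big|\le\frac{\sqrt2}{n}\,\mathcal{L}^2(U)\,\|\nabla\Phi\|_\infty\|\theta\|_\infty .
\]
\end{lemma}

\begin{proof}
On a grid square $S$ let $\Phi_S$ be the mean of $\Phi$. The mean of $\theta(n\,\cdot)$ over $S$ is $\bar\theta$, so $\int_S\Phi\,\theta(n\,\cdot)-\bar\theta\int_S\Phi=\int_S(\Phi-\Phi_S)\,\theta(n\,\cdot)$, and $|\Phi-\Phi_S|\le\frac{\sqrt2}n\|\nabla\Phi\|_\infty$ on $S$.
\end{proof}

\begin{proposition}\label{prop:planar}
The measures $F_k\mathcal{L}^2$ converge weakly* to a positive $\mathbb{Z}^2$-periodic measure $\lambda$. For every $\psi\in C^1_c(\mathbb{R}^2)$ there is a constant $C_\psi$ such that for all $k\ge0$ and $z_0\in\mathbb{R}^2$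
\begin{equation}\label{eq:blowest}
\Big|\frac{n_k^2}{F_k(z_0)}\int\psi(n_k(z-z_0))\,d\lambda(z)-\int\psi(w)\,h_k(w+n_kz_0)\,dw\Big|\le C_\psi2^{-k}.
\end{equation}
\end{proposition}

\begin{proof}
Let $\operatorname{spt}\psi\subset B_R$ and $\|\psi\|_{C^1}=\|\psi\|_\infty+\|\nabla\psi\|_\infty$.

\emph{Finer scales average out.} For $l>k$ put
\[
I_l=n_k^2\int\psi(n_k(z-z_0))\,(F_{l+1}-F_l)(z)\,dz=n_k^2\int\Phi(z)\,(h_l-1)(n_lz)\,dz,
\]
where $\Phi=\psi(n_k(\cdot-z_0))F_l$. As $1\le n_k\le n_{l-1}$, we have $\|\nabla\Phi\|_\infty\le\|\psi\|_{C^1}M_l\,n_{l-1}$. The squares of the grid $n_l^{-1}\mathbb{Z}^2$ that meet $B_{R/n_k}(z_0)$ lie in $B_{(R+2)/n_k}(z_0)$. Since $h_l-1$ has mean zero, Lemma~\ref{lem:avg} and \eqref{eq:n1} give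
\begin{equation}\label{eq:Il}
|I_l|\le\sqrt2\,\pi(R+2)^2\|\psi\|_{C^1}\,C_lM_l\,\frac{n_{l-1}}{n_l}\le\sqrt2\,\pi(R+2)^2\|\psi\|_{C^1}\,2^{-l}m_l .
\end{equation}
For $k=0$ and $z_0=0$ the functions $\psi(n_0\,\cdot)$ exhaust $C_c^1(\mathbb{R}^2)$, so \eqref{eq:Il} and Lemma~\ref{lem:conv} show that $F_l\mathcal{L}^2$ converges; the limit $\lambda$ is periodic because each $F_l$ is. For general $k$ and $z_0$ we use $m_l\le m_k\le F_k(z_0)$ and sum \eqref{eq:Il} over $l>k$: replacing $\lambda$ by $F_{k+1}\mathcal{L}^2$ in \eqref{eq:blowest} changes the left-hand side by at most $\sqrt2\,\pi(R+2)^2\|\psi\|_{C^1}2^{-k}$.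

\emph{Coarser scales freeze.} Substituting $z=z_0+w/n_k$,
\[
n_k^2\int\psi(n_k(z-z_0))\,F_{k+1}(z)\,dz=\int\psi(w)\,F_k(z_0+w/n_k)\,h_k(w+n_kz_0)\,dw .
\]
For $|w|\le R$, \eqref{eq:n1} gives $|F_k(z_0+w/n_k)-F_k(z_0)|\,\|h_k\|_\infty\le RM_kC_k/n_k\le R\,2^{-k}F_k(z_0)$. After division by $F_k(z_0)$ the integral differs from $\int\psi(w)h_k(w+n_kz_0)\,dw$ by at most $\pi R^3\|\psi\|_\infty2^{-k}$.
\end{proof}

From now on $d\ge2$, the vectors $a,b$ are as in Theorem~\ref{thm:A}, and $\mu=L^*\lambda$.

\begin{proposition}\label{prop:tan}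
Suppose that $h_k=h$ for all $k$ in an infinite set $K$.
\begin{enumerate}
\item[(i)] If $n_kLx_0\to\tau$ modulo $\mathbb{Z}^2$ along an infinite subset $K'\subset K$, then $h(Ly+\tau)\,\mathcal{L}^d\in\operatorname{Tan}(\mu,x_0)$. For every $x_0\in\mathbb{R}^d$ such $K'$ and $\tau$ exist.
\item[(ii)] If $h$ is not constant, then $\mu$ is singular with respect to $\mathcal{L}^d$ and $\operatorname{spt}\mu=\mathbb{R}^d$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $z_0=Lx_0$, $r_k=1/n_k$ and $c_k=n_k^d/F_k(z_0)$. Along $K'$ the functions $h(\cdot+n_kz_0)$ converge uniformly to $h(\cdot+\tau)$, so \eqref{eq:blowest} and Lemma~\ref{lem:conv} give $n_k^2F_k(z_0)^{-1}(T^{z_0,r_k})_\#\lambda\overset{*}{\rightharpoonup}h(\cdot+\tau)\mathcal{L}^2$. By (P3), the pull-back of the left-hand side under $L$ is $c_k(T^{x_0,r_k})_\#\mu$, and (P2) and (P1) give the claim. The last sentence is the compactness of $\mathbb{R}^2/\mathbb{Z}^2$.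

(ii) If $\mu$ vanished near $x_0$, all limits of blow-ups at $x_0$ would be zero, against (i). So $\operatorname{spt}\mu=\mathbb{R}^d$. Let $f$ be the density of the absolutely continuous part of $\mu$. Since $r^{-d}(T^{x_0,r})_\#\mathcal{L}^d=\mathcal{L}^d$, Lemma~\ref{lem:blow} with base measure $\mathcal{L}^d$ gives, for $\mathcal{L}^d$-almost every $x_0$,
\[
r_k^{-d}(T^{x_0,r_k})_\#\mu\overset{*}{\rightharpoonup}f(x_0)\,\mathcal{L}^d\qquad\text{whenever }r_k\downarrow0.
\]
Suppose $f(x_0)>0$ at such a point, and let $\sigma=\lim c_k(T^{x_0,r_k})_\#\mu$ be the tangent measure from (i). Testing both limits with one function $0\le\varphi\in C_c$, $\varphi\ne0$, shows that $c_kr_k^d$ converges to $c=\sigma(\varphi)/(f(x_0)\int\varphi)$. Then $\sigma=cf(x_0)\mathcal{L}^d$. This is impossible, since $L$ is onto and so the continuous density $h(Ly+\tau)$ is not constant. Hence $f=0$ almost everywhere.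
\end{proof}

\subsection{The function}
So far only the positivity, smoothness, periodicity and mean of $h_k$ mattered. The form $1+q_k(s)+p_k(t)$ is what allows us to realize $\mu$ as a deformation in the direction $a\odot b$.

\begin{proposition}\label{prop:u}
There is $u\in\mathrm{BD}_{\mathrm{loc}}(\mathbb{R}^d)\cap\bigcap_{\gamma<1}C^{0,\gamma}_{\mathrm{loc}}$ with $Eu=(a\odot b)\mu+g\,\mathcal{L}^d$ and $g$ bounded and continuous. If $\mu$ is singular, then $|E^su|=\mu$ and the polar is identically $a\odot b$.
\end{proposition}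

\begin{proof}
Let $\kappa=|a|+|b|$, let $u_0(x)=(b\cdot x)\,a$, so that $Eu_0=a\odot b$, and put
\[
\phi_k(x)=\frac1{n_k}\big[P_k(n_k\,b\cdot x)\,a+Q_k(n_k\,a\cdot x)\,b\big],\qquad v_k=(F_k\circ L)\,\phi_k,\qquad u_k=u_0+\sum_{j<k}v_j .
\]
Then $|\phi_k|\le\kappa C_k/n_k$, and $|\nabla(F_k\circ L)|=|a\,\partial_sF_k+b\,\partial_tF_k|\le\kappa M_k$. The product rule gives
\begin{equation}\label{eq:Dv}
Dv_k=F_k(Lx)\big[p_k(n_k\,b\cdot x)\,a\otimes b+q_k(n_k\,a\cdot x)\,b\otimes a\big]+\phi_k\otimes\nabla(F_k\circ L).
\end{equation}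
The symmetric part of the bracket is $(h_k(n_kLx)-1)\,a\odot b$. Therefore
\[
Ev_k=(F_{k+1}-F_k)(Lx)\;a\odot b+g_k,\qquad g_k=\phi_k\odot\nabla(F_k\circ L),
\]
and the main terms telescope:
\begin{equation}\label{eq:Euk}
Eu_k=F_k(Lx)\;a\odot b+\sum_{j<k}g_j .
\end{equation}
By \eqref{eq:odot} and \eqref{eq:n1},
\[
\|v_k\|_\infty\le\kappa\,C_kM_k/n_k\le\kappa2^{-k},\qquad\|g_k\|_\infty\le\kappa^2C_kM_k/n_k\le\kappa^22^{-k}.
\]
Hence $u=u_0+\sum_kv_k$ and $g=\sum_kg_k$ converge uniformly, and $g$ is bounded and continuous. By Proposition~\ref{prop:planar}, (P1) and (P2), $(F_k\circ L)\mathcal{L}^d\overset{*}{\rightharpoonup}\mu$. Letting $k\to\infty$ in \eqref{eq:Euk} in the sense of distributions gives the formula for $Eu$, so $u\in\mathrm{BD}_{\mathrm{loc}}(\mathbb{R}^d)$. If $\mu$ is singular, the formula is the Lebesgue decomposition of $Eu$, so $E^su=(a\odot b)\mu$, and $|a\odot b|=1$ gives $|E^su|=\mu$; this is the only use of the normalization.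

For the H\"older bound fix $\gamma\in(0,1)$. By \eqref{eq:Dv}, $|Dv_k|\le M_kC_k|a||b|+\kappa^2C_kM_k\le2\kappa^2C_kM_k$. Using $\min\{A,B\}\le A^{1-\gamma}B^\gamma$,
\[
|v_k(x)-v_k(y)|\le\Big(\frac{2\kappa C_kM_k}{n_k}\Big)^{1-\gamma}\big(2\kappa^2C_kM_k|x-y|\big)^\gamma=2\kappa^{1+\gamma}\,\frac{C_kM_k}{n_k^{1-\gamma}}\,|x-y|^\gamma .
\]
As soon as $(k+1)(1-\gamma)\ge1$, \eqref{eq:n2} gives $n_k^{1-\gamma}\ge2^kC_kM_k$. So the H\"older seminorms of the $v_k$ are summable, and $u_0$ is linear.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]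
Take $p_k(t)=\frac14\cos2\pi t$ and $q_k(s)=\frac14\cos2\pi s$ for all $k$, so that $h_k=h\ge\frac12$ is the function of Section~\ref{sec:twosteps}. Propositions~\ref{prop:tan} and~\ref{prop:u} give everything except the last sentence. The measure $\sigma=h(Ly+\tau)\mathcal{L}^d$ equals $a^*\alpha+b^*\beta$, where $\alpha$ and $\beta$ have the densities $\frac12+\frac14\cos2\pi(s+\tau_1)$ and $\frac12+\frac14\cos2\pi(t+\tau_2)$. Both are positive and neither is constant, whatever $\tau$ is. By Lemma~\ref{lem:good}, $\sigma$ is not good for $(a,b)$ or for any other factorization of $a\odot b$.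
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:notBV}]
Suppose $u\in\mathrm{BV}(\Omega)$. Choose $\zeta\in C_c^\infty(\Omega)$ equal to $1$ on an open ball $B$. Then $\zeta u\in\mathrm{BV}(\mathbb{R}^d)$ and $E(\zeta u)=Eu$ in $B$, so at points of $B$ the measures $|E^s(\zeta u)|$ and $\mu$ have the same tangent measures. By Theorem~\ref{thm:B}(iii), all of them are good for $(a,b)$ at $\mu$-almost every point of $B$. As $\mu(B)>0$, this contradicts Theorem~\ref{thm:A}.
\end{proof}

\begin{remark}
Formula \eqref{eq:Dv} shows where $\mathrm{BD}$ and $\mathrm{BV}$ part. In the symmetric part of $Dv_k$ the main term carries the factor $F_k(p_k+q_k)=F_{k+1}-F_k$, so the partial sums are the positive functions $F_k$, whose masses are controlled by their averages. In the skew part it carries the factor $\frac12F_k(p_k-q_k)$ in front of $a\otimes b-b\otimes a$, and these terms do not telescope.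
\end{remark}

\section{All two-directional measures at almost every point}\label{sec:C}

To prove Theorem~\ref{thm:C} we let the profiles $h_k$ run through a countable family that is dense in $\mathcal{T}_{a,b}$ after rescaling. One new difficulty appears. Proposition~\ref{prop:tan}(i) produces $h(Ly+\tau)$ with a phase $\tau$ that depends on the point. For Theorem~\ref{thm:A} any phase was good enough, but a prescribed measure such as $a^*\delta_0$ can only be approximated if the phase is known. At a given point the phase need not come near zero: if all $n_k$ are odd and $Lx_0=(\frac12,\frac12)$, it is always $(\frac12,\frac12)$. This is why Theorem~\ref{thm:C} is an almost-everywhere statement.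

\subsection{The phases return to zero}
Under $\lambda$ the phases $n_kz$ modulo $\mathbb{Z}^2$ behave almost like independent random variables, the $k$-th having density $h_k$. Each time $h_k$ equals a fixed positive $H$, the phase falls near zero with a fixed positive probability, so it cannot avoid a neighborhood of zero forever. The lemma makes this precise for any construction as in Section~\ref{sec:A}.

\begin{lemma}\label{lem:phase}
Suppose that $h_k=H$ for all $k$ in an infinite set $K$. Then for $\mu$-almost every $x_0$ there is an infinite subset of $K$ along which $n_kLx_0\to0$ modulo $\mathbb{Z}^2$.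
\end{lemma}

\begin{proof}
For $\varepsilon\in(0,\frac12)$ and $k_0\ge0$ consider the closed periodic set
\[
N_{\varepsilon,k_0}=\big\{z\in\mathbb{R}^2:\ \operatorname{dist}(n_kz,\mathbb{Z}^2)\ge\varepsilon\ \text{ for all }k\in K,\ k\ge k_0\big\}.
\]
If $z$ lies in none of the sets $N_{1/i,k_0}$ with $i\ge3$, $k_0\ge0$, we can pick $k_3<k_4<\cdots$ in $K$ with $\operatorname{dist}(n_{k_i}z,\mathbb{Z}^2)<1/i$. By (P1) it suffices to show $\lambda(N\cap\mathcal{Q})=0$ for $N=N_{\varepsilon,k_0}$ and $\mathcal{Q}=[0,1)^2$.

First, for every continuous periodic $\Psi$,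
\begin{equation}\label{eq:torus}
\int_{\mathcal{Q}}\Psi F_j\,dz\to\int_{\mathcal{Q}}\Psi\,d\lambda .
\end{equation}
Indeed, the integer translates of $\zeta(s,t)=\max\{1-|s|,0\}\max\{1-|t|,0\}$ add up to $1$, so $\int_{\mathcal{Q}}\Psi\,d\nu=\int_{\mathbb{R}^2}\zeta\Psi\,d\nu$ for every periodic measure $\nu$, and $\zeta\Psi\in C_c(\mathbb{R}^2)$. Second, Lemma~\ref{lem:avg} and \eqref{eq:n1} give $\int_{\mathcal{Q}}F_{j+1}\le\int_{\mathcal{Q}}F_j+\sqrt2\,2^{-j}$, so $\int_{\mathcal{Q}}F_j\le1+2\sqrt2<4$ for all $j$.

Let $\chi\not\equiv0$ be smooth and periodic with values in $[0,1]$ and support in $\{\operatorname{dist}(z,\mathbb{Z}^2)<\varepsilon\}$, and let $\delta=\int_{\mathcal{Q}}\chi H$. Since $H>0$ has mean $1$ and $\chi$ is neither identically $0$ nor identically $1$, we have $\delta\in(0,1)$. Fix $l\ge k_0$ and a finite set $S\subset K\cap[l,\infty)$, and put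
\[
\Psi_j(z)=\prod_{k\in S,\ k<j}\big(1-\chi(n_kz)\big),\qquad\omega_j=\int_{\mathcal{Q}}\Psi_jF_j\,dz .
\]
Then $(\Psi_{j+1}F_{j+1})(z)=(\Psi_jF_j)(z)\,\theta_j(n_jz)$, where $\theta_j=(1-\chi)H$ has mean $1-\delta$ if $j\in S$, and $\theta_j=h_j$ has mean $1$ if $j\notin S$; in both cases $\|\theta_j\|_\infty\le C_j$. The product $\Psi_j$ has at most $j$ factors, each with values in $[0,1]$ and gradient at most $\|\nabla\chi\|_\infty n_{j-1}$, so $\|\nabla(\Psi_jF_j)\|_\infty\le M_j(1+j\|\nabla\chi\|_\infty)\,n_{j-1}$. Lemma~\ref{lem:avg} and \eqref{eq:n1} give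
\[
\omega_{j+1}\le\bar\theta_j\,\omega_j+e_j,\qquad e_j=\sqrt2\,(1+j\|\nabla\chi\|_\infty)\,2^{-j}.
\]
Since $\Psi_l=1$, we have $\omega_l<4$, and iteration yields $\omega_j\le4(1-\delta)^{\#S}+\sum_{i\ge l}e_i$ for $j>\max S$. For these $j$ the function $\Psi_j=\Psi$ no longer depends on $j$; it is nonnegative and equals $1$ on $N$. By \eqref{eq:torus},
\[
\lambda(N\cap\mathcal{Q})\le\int_{\mathcal{Q}}\Psi\,d\lambda\le4(1-\delta)^{\#S}+\sum_{i\ge l}e_i .
\]
Let $\#S\to\infty$, which is possible because $K$ is infinite, and then $l\to\infty$.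
\end{proof}

\subsection{Closure properties of tangent measures}

\begin{lemma}\label{lem:cone}
Let $\mu$ be a positive measure on $\mathbb{R}^d$ and $x_0\in\mathbb{R}^d$.
\begin{enumerate}
\item[(i)] If $f(y)\mathcal{L}^d\in\operatorname{Tan}(\mu,x_0)$, then $cf(\rho y)\mathcal{L}^d\in\operatorname{Tan}(\mu,x_0)$ for all $c,\rho>0$.
\item[(ii)] If $\sigma_j\in\operatorname{Tan}(\mu,x_0)$ and $\sigma_j\overset{*}{\rightharpoonup}\sigma\ne0$, then $\sigma\in\operatorname{Tan}(\mu,x_0)$.
\end{enumerate}
\end{lemma}

\begin{proof}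
(i) Since $T^{x_0,\rho r}=T^{0,\rho}\circ T^{x_0,r}$, replacing $r_k$ by $\rho r_k$ replaces the limit by $(T^{0,\rho})_\#(f\mathcal{L}^d)=\rho^df(\rho y)\mathcal{L}^d$. Replacing $c_k$ by $c\rho^{-d}c_k$ adjusts the constant.

(ii) Let $\{\varphi_1,\varphi_2,\dots\}$ be a countable determining family. Choose inductively $r_j<\min\{r_{j-1},1/j\}$ and $c_j>0$ such that $\mu_j=c_j(T^{x_0,r_j})_\#\mu$ satisfies $|\mu_j(\varphi_i)-\sigma_j(\varphi_i)|\le1/j$ for $i\le j$. Then $\mu_j(\varphi_i)\to\sigma(\varphi_i)$ for every $i$. By Lemma~\ref{lem:conv}, $\mu_j$ converges to a measure that agrees with $\sigma$ on a determining family, hence equals $\sigma$.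
\end{proof}

\subsection{Proof of Theorem~\ref{thm:C}}
Let $H_1,H_2,\dots$ enumerate all positive functions $1+q(s)+p(t)$ in which $p,q$ are real $1$-periodic trigonometric polynomials with mean zero and rational coefficients. Choose the sequence $(h_k)$ so that each $H_i$ equals $h_k$ for all $k$ in an infinite set $K_i$, and let $\mu$ and $u$ be given by Section~\ref{sec:A}. Some $H_i$ is not constant, so Propositions~\ref{prop:tan}(ii) and~\ref{prop:u} give the regularity and structure of $u$, with $|E^su|=\mu$ and polar $a\odot b$. By Theorem~\ref{thm:B}(ii), $\operatorname{Tan}(\mu,x_0)\subset\mathcal{T}_{a,b}$ for $\mu$-almost every $x_0$.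

For the reverse inclusion, apply Lemma~\ref{lem:phase} to each $K_i$. For $\mu$-almost every $x_0$, Proposition~\ref{prop:tan}(i) with $\tau=0$ then gives $H_i(Ly)\mathcal{L}^d\in\operatorname{Tan}(\mu,x_0)$ for all $i$. By Lemma~\ref{lem:cone} it remains to show that every $\sigma=a^*\alpha+b^*\beta\in\mathcal{T}_{a,b}$ is a weak* limit of measures $cH_i(\rho Ly)\mathcal{L}^d$ with $c,\rho>0$. The profiles $H_i$ are smooth, periodic and strictly positive, so we mollify $\alpha$ and $\beta$, periodize them with a long period, and add a small constant.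

For $j\ge1$ let $\varrho_j\ge0$ be a standard mollifier at scale $1/j$, and let $\zeta_j\in C_c^\infty((-2j,2j))$ take values in $[0,1]$ and equal $1$ on $[-j,j]$. Let $\alpha_j$ be $1/j$ plus the $4j$-periodic extension of $\zeta_j\,(\alpha*\varrho_j)$ from $[-2j,2j]$ to $\mathbb{R}$, and define $\beta_j$ from $\beta$ in the same way. These functions are smooth, $4j$-periodic and at least $1/j$. On $[-j,j]$ we have $\alpha_j=1/j+\alpha*\varrho_j$ and $\beta_j=1/j+\beta*\varrho_j$, so $\alpha_j\mathcal{L}^1\overset{*}{\rightharpoonup}\alpha$ and $\beta_j\mathcal{L}^1\overset{*}{\rightharpoonup}\beta$. By (P1) and (P2),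
\begin{equation}\label{eq:approx}
\big(\alpha_j(a\cdot y)+\beta_j(b\cdot y)\big)\mathcal{L}^d\overset{*}{\rightharpoonup}\sigma .
\end{equation}
Let $c_j>0$ be the sum of the means of $\alpha_j$ and $\beta_j$. Then
\[
\frac{\alpha_j(4js)+\beta_j(4jt)}{c_j}=1+q(s)+p(t)\ \ge\ \frac2{jc_j}
\]
with $p,q$ smooth, $1$-periodic and of mean zero. Such functions are uniform limits of their Fourier partial sums, which have no constant term, and the finitely many coefficients can be made rational at an arbitrarily small cost. So there are trigonometric polynomials $\tilde p,\tilde q$ of the required kind with $\|p-\tilde p\|_\infty+\|q-\tilde q\|_\infty\le1/(jc_j)$. The function $1+\tilde q(s)+\tilde p(t)$ is at least $1/(jc_j)>0$, so it is one of the profiles, say $H_{i(j)}$, and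
\[
\Big|c_jH_{i(j)}\Big(\frac{Ly}{4j}\Big)-\alpha_j(a\cdot y)-\beta_j(b\cdot y)\Big|\le\frac1j\qquad\text{for all }y\in\mathbb{R}^d .
\]
Together with \eqref{eq:approx} this gives $c_jH_{i(j)}(Ly/(4j))\,\mathcal{L}^d\overset{*}{\rightharpoonup}\sigma$. Hence $\sigma\in\operatorname{Tan}(\mu,x_0)$, and Theorem~\ref{thm:C} is proved.

\begin{thebibliography}{9}

\bibitem{Alb}
Alberti, Proc. Roy. Soc. Edinburgh A \textbf{123} (1993).

\bibitem{DPR}
Guido De Philippis and Filip Rindler, \emph{Fine properties of functions of bounded deformation -- an approach via linear PDEs}, arXiv:1911.01356 (2019).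

\end{thebibliography}
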